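\title{Root-independent subword complexes of full support}

\begin{abstract}
Let $W$ be a finite reflection group with longest element $w_\circ$. We prove that a word $\mathrm Q$ in the simple reflections equals, up to commutations, the word $\mathrm c\,\mathrm w_\circ(\mathrm c)$ formed by a Coxeter element followed by its sorting word of $w_\circ$ if and only if the subword complex of $\mathrm Q$ is spherical, root-independent and of full support. The proof attaches a vector to each position of $\mathrm Q$, identifies these vectors as images of fundamental weights, and reads off from a linear relation among them that non-commuting letters of $\mathrm Q$ alternate. Only textbook facts on finite Coxeter groups are used.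
\end{abstract}

\section{The question and the result}\label{sec:intro}

\subsection*{Setting}
Let $\Phi$ be a finite root system in a real vector space $V$. We assume that $\Phi$ is reduced, that is, $\Phi\cap\mathbb R\gamma=\{\gamma,-\gamma\}$ for $\gamma\in\Phi$, but not that it is crystallographic. Let $\Delta$ be a set of simple roots and $\Phi^+$ the corresponding set of positive roots, and put $n=|\Delta|\ge1$ and $N=|\Phi^+|$. We write $\gamma>0$ for $\gamma\in\Phi^+$ and $\gamma<0$ for $\gamma\in-\Phi^+$. Let $(W,\mathcal S)$ be the associated finite Coxeter system, $\alpha_s\in\Delta$ the simple root of $s\in\mathcal S$, $\ell$ the length function, and $w_\circ$ the longest element of $W$. Replacing $V$ by the span of $\Phi$, we assume that $\Delta$ is a basis of $V$.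

Fix a $W$-invariant inner product $(\cdot,\cdot)$ on $V$. For $\gamma\in\Phi$ put $\gamma^\vee=2\gamma/(\gamma,\gamma)$ and let $\sigma_\gamma\in W$ be the reflection $\sigma_\gamma(x)=x-(x,\gamma)\gamma^\vee$. Let $(\omega_t)_{t\in\mathcal S}$ be the basis dual to $\Delta$, so that $(\omega_t,\alpha_u)=\delta_{tu}$. Then
\begin{equation}\label{eq:omega}
t\,\omega_t=\omega_t-\alpha_t^\vee,\qquad u\,\omega_t=\omega_t\quad(u\in\mathcal S\setminus\{t\}).
\end{equation}
For a word $\mathrm X$ in $\mathcal S$ let $\Pi(\mathrm X)\in W$ be the product of its letters. Two words are \emph{commutation equivalent} if one is obtained from the other by repeatedly swapping consecutive commuting letters.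

\subsection*{Subword complexes and roots}
Let $\mathrm Q=q_1q_2\cdots q_m$ be a word in $\mathcal S$, with positions $[m]=\{1,\dots,m\}$. The \emph{subword complex} $\mathcal{SC}(\mathrm Q)$ is the simplicial complex on $[m]$ whose faces are the sets $I\subseteq[m]$ such that the subword of $\mathrm Q$ on the positions $[m]\setminus I$ contains a reduced word for $w_\circ$ as a subword. Its facets are the sets $I$ for which the subword on $[m]\setminus I$ is itself a reduced word for $w_\circ$; they have $m-N$ elements. We call $\mathcal{SC}(\mathrm Q)$ \emph{spherical} if it is nonempty, that is, if $\mathrm Q$ contains a reduced word for $w_\circ$; it is then a simplicial sphere.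

For $I\subseteq[m]$ and $1\le k\le m+1$ let $w(I,k)\in W$ be the product, in order, of the letters $q_i$ with $i<k$ and $i\notin I$. For $k\in[m]$ define the \emph{root function}
\[
\mathrm r(I,k)=w(I,k)(\alpha_{q_k})\in\Phi ,
\]
and for a facet $I$ let $\mathrm R(I)=\{\!\{\mathrm r(I,i):i\in I\}\!\}$, a multiset of $m-N$ roots. A spherical subword complex is \emph{root-independent} if $\mathrm R(I)$ is linearly independent for every facet $I$. A position is \emph{supported} if it lies in some facet, that is, if it is a vertex of $\mathcal{SC}(\mathrm Q)$, and $\mathcal{SC}(\mathrm Q)$ is \emph{of full support} if every position is supported. We call the word $\mathrm Q$ \emph{admissible} if $\mathcal{SC}(\mathrm Q)$ is spherical, root-independent and of full support.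

\subsection*{Sorting words}
A \emph{Coxeter word} is a word $\mathrm c$ that contains each letter of $\mathcal S$ exactly once, and a \emph{Coxeter element} is the product $c=\Pi(\mathrm c)$ of a Coxeter word. The \emph{sorting word} $\mathrm w_\circ(\mathrm c)$ is the subword of $\mathrm c^\infty=\mathrm c\,\mathrm c\,\mathrm c\cdots$ that is a reduced word for $w_\circ$ and whose sequence of positions is lexicographically first among all such subwords.

\subsection*{The theorem}
The problem, taken from \cite{JLS} and stated for crystallographic $\Phi$, is to decide whether the admissible words are exactly the concatenations $\mathrm c\,\mathrm w_\circ(\mathrm c)$, up to commutations. They are.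

\begin{theorem}\label{thm:main}
Let $\Phi$ be a finite reduced root system, not necessarily crystallographic. For every word $\mathrm Q$ in $\mathcal S$ the following statements are equivalent.
\begin{enumerate}
\item[(1)] $\mathrm Q$ is commutation equivalent to $\mathrm c\,\mathrm w_\circ(\mathrm c)$ for some Coxeter word $\mathrm c$.
\item[(2)] $\mathcal{SC}(\mathrm Q)$ is spherical, root-independent and of full support.
\end{enumerate}
\end{theorem}

\subsection*{Why one expects this}
The two conditions in (2) pull in opposite directions. Root-independence asks that the $m-N$ roots of a facet be independent in a space of dimension $n$, so it forbids long words. A position is unsupported when every reduced word for $w_\circ$ inside $\mathrm Q$ uses it; full support says that no letter is indispensable, and this forbids short words. Lemma~\ref{lem:size} shows that the two bounds meet: an admissible word has exactly $N+n$ letters, which is the length of $\mathrm c\,\mathrm w_\circ(\mathrm c)$.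

In rank one this settles the question. Here $\mathrm Q=s^m$ and $w_\circ=s$. For $m=1$ the only facet is empty and position $1$ is unsupported; for $m\ge3$ the facet $\{1,\dots,m-1\}$ carries the root $\alpha_s$ more than once. Only $ss=\mathrm c\,\mathrm w_\circ(\mathrm c)$ is admissible.

In rank two, with $\mathcal S=\{s,t\}$ and $st$ of order $N\ge3$, the words $\mathrm c\,\mathrm w_\circ(\mathrm c)$ are the two alternating words of length $N+2$. If $\mathrm Q$ is admissible, then $\mathcal{SC}(\mathrm Q)$ is a one-dimensional sphere with $N+2\ge5$ vertices, hence a polygon with at least five edges. If $q_k=q_{k+1}$, a reduced word cannot use both positions, so every edge contains $k$ or $k+1$; but two vertices of a polygon meet at most four edges. So $\mathrm Q$ alternates. This suggests the statement to aim for in general: in an admissible word, any two non-commuting letters alternate. The count of edges uses that facets are pairs, and in higher rank we replace it by linear algebra in $V$.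

\subsection*{Organization}
Section~\ref{sec:A2} displays the method in type $A_2$. Section~\ref{sec:flips} collects the facts on Coxeter groups and on flips of facets. Section~\ref{sec:sorting} shows that $\mathrm c\,\mathrm w_\circ(\mathrm c)$ is admissible provided that the sorting word has a nestedness property. Sections~\ref{sec:fan} and~\ref{sec:alt} prove $(2)\Rightarrow(1)$, and they deliver nestedness as a by-product. Section~\ref{sec:nested} uses this by-product to transport nestedness from one explicit Coxeter word to all of them, which gives $(1)\Rightarrow(2)$. Section~\ref{sec:compl} records some consequences.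

\section{The method in type $A_2$}\label{sec:A2}

Let $\mathcal S=\{s,t\}$ with $w_\circ=sts=tst$, so $n=2$ and $N=3$. Normalize $(\alpha_s,\alpha_s)=(\alpha_t,\alpha_t)=2$ and $(\alpha_s,\alpha_t)=-1$. Then $\gamma^\vee=\gamma$ for all roots, $s(\alpha_t)=t(\alpha_s)=\alpha_s+\alpha_t$, $w_\circ(\alpha_s)=-\alpha_t$, $w_\circ(\alpha_t)=-\alpha_s$, and $\alpha_s=2\omega_s-\omega_t$, $\alpha_t=2\omega_t-\omega_s$. By \eqref{eq:omega}, $s\omega_s=\omega_t-\omega_s$ and $t\omega_t=\omega_s-\omega_t$.

\begin{example}\label{ex:pentagon}
Let $\mathrm Q=ststs$, which is $\mathrm c\,\mathrm w_\circ(\mathrm c)$ for $\mathrm c=st$. It contains $sts$ four times and $tst$ once. The table lists the five facets, their roots in the order of the positions, and the basis of $V$ dual to these roots. For instance, for $I=\{3,4\}$ we have $w(I,3)=w(I,4)=st$, and the roots are $st(\alpha_s)=\alpha_t$ and $st(\alpha_t)=-\alpha_s-\alpha_t$. The last column is checked by noting that $x\omega_s+y\omega_t$ pairs to $x$ with $\alpha_s$ and to $y$ with $\alpha_t$.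
\[
\begin{array}{c|c|c|c}
I & \text{complement} & \mathrm R(I) & \text{dual basis}\\ \hline
\{1,2\} & sts & \alpha_s,\ \alpha_t & \omega_s,\ \omega_t\\
\{2,3\} & sts & \alpha_s+\alpha_t,\ -\alpha_s & \omega_t,\ \omega_t-\omega_s\\
\{3,4\} & sts & \alpha_t,\ -\alpha_s-\alpha_t & \omega_t-\omega_s,\ -\omega_s\\
\{4,5\} & sts & -\alpha_s,\ -\alpha_t & -\omega_s,\ -\omega_t\\
\{1,5\} & tst & \alpha_s,\ -\alpha_t & \omega_s,\ -\omega_t
\end{array}
\]
Four features of this table are the four steps of the proof of $(2)\Rightarrow(1)$.
\begin{enumerate}
\item[(a)] The root at a position $i$ depends on the facet, but the dual vector does not. It is a vector $\rho_i$ attached to the position: $\rho_1,\dots,\rho_5$ are $\omega_s,\ \omega_t,\ \omega_t-\omega_s,\ -\omega_s,\ -\omega_t$.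
\item[(b)] The cones spanned by $\{\rho_i:i\in I\}$ tile the plane, and those with $1\in I$ fill the half-plane $(x,\alpha_s)\ge0$; see Figure~\ref{fig:fan}.
\item[(c)] The first vector is $\rho_1=\omega_{q_1}$. With $C=\Pi(\mathrm Q)w_\circ=st$, the five vectors are $\omega_s,\ \omega_t,\ C\omega_s,\ C\omega_t,\ C^2\omega_s$, and also $\rho_i=q_1\cdots q_{i-1}\,\omega_{q_i}$.
\item[(d)] Consecutive occurrences of a letter satisfy a linear relation with the positions between them: $\rho_1+\rho_3=\rho_2$, $\rho_2+\rho_4=\rho_3$, $\rho_3+\rho_5=\rho_4$.
\end{enumerate}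
We shall see that (c) and a version of (d) hold for every admissible word. Together they force alternation. If $q_i=q_{i+1}=s$, there is no position in between and (d) reads $\rho_i+\rho_{i+1}=0$, whereas (c) gives $\rho_i+\rho_{i+1}=q_1\cdots q_{i-1}(\omega_s+s\omega_s)=q_1\cdots q_{i-1}\,\omega_t\ne0$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.45]
\fill[gray!15] (0,0) -- (-90:1.5) arc (-90:90:1.5) -- cycle;
\draw[dashed] (0,0) -- (330:1.5);
\draw[->,thick] (0,0) -- (30:1.5) node[right] {$\rho_1=\omega_s$};
\draw[->,thick] (0,0) -- (90:1.5) node[above] {$\rho_2=\omega_t$};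
\draw[->,thick] (0,0) -- (150:1.5) node[left] {$\rho_3=\omega_t-\omega_s$};
\draw[->,thick] (0,0) -- (210:1.5) node[left] {$\rho_4=-\omega_s$};
\draw[->,thick] (0,0) -- (270:1.5) node[below] {$\rho_5=-\omega_t$};
\node at (60:0.95) {$\{1,2\}$};
\node at (120:0.95) {$\{2,3\}$};
\node at (180:0.95) {$\{3,4\}$};
\node at (240:0.95) {$\{4,5\}$};
\node at (357:0.95) {$\{1,5\}$};
\end{tikzpicture}
\caption{Type $A_2$, $\mathrm Q=ststs$. Each facet $I$ of the pentagon $\mathcal{SC}(\mathrm Q)$ labels the cone spanned by $\rho_i$, $i\in I$. The cone of $\{1,5\}$ consists of two Weyl chambers, separated by the dashed ray. The two facets containing position $1$ fill the shaded half-plane $(x,\alpha_s)\ge0$.}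
\label{fig:fan}
\end{figure}

Neither root-independence nor full support can be dropped from statement (2). In type $A_2$ no commutation changes a word, so (1) holds only for $ststs$ and $tstst$.

\begin{example}\label{ex:long}
The word $ststst$ is spherical and of full support, since deleting any one letter leaves a word that contains $sts$ or $tst$. Its facets have three elements and $\dim V=2$, so it is not root-independent.
\end{example}

\begin{example}\label{ex:unsupported}
The word $\mathrm Q=stsst$ has the right length $N+n=5$. It contains $sts$ at positions $123$ and $124$, and $tst$ at positions $235$ and $245$, so its facets are $\{4,5\},\{3,5\},\{1,4\},\{1,3\}$, and position $2$ is unsupported. We have $\mathrm R(\{1,3\})=\{\alpha_s,\alpha_s+\alpha_t\}$, so the complex is root-independent by Lemma~\ref{lem:size}(a) below, and $\mathrm R(\{1,4\})=\{\alpha_s,-\alpha_s-\alpha_t\}$. The dual bases give $\rho_1=\omega_s-\omega_t$, $\rho_3=\omega_t$, $\rho_4=-\omega_t$. So $\rho_3+\rho_4=0$, as (d) predicts, and it is (c) that fails: $\rho_1\ne\omega_s$.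
\end{example}

\section{Coxeter groups, commutations and flips}\label{sec:flips}

\subsection*{Standard facts}
We use the following facts on finite Coxeter groups.
\begin{enumerate}
\item[(F1)] Every positive root is a nonnegative combination of simple roots, and $\Phi=\Phi^+\sqcup-\Phi^+$. For $s\ne t$ in $\mathcal S$ we have $(\alpha_s,\alpha_t)=-|\alpha_s||\alpha_t|\cos(\pi/m_{st})\le0$, where $m_{st}$ is the order of $st$; it is $0$ if and only if $s$ and $t$ commute.
\item[(F2)] $\ell(u^{-1})=\ell(u)$, $\ell(us)=\ell(u)\pm1$, and $\ell(us)>\ell(u)$ if and only if $u(\alpha_s)>0$.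
\item[(F3)] If $s_1\cdots s_p$ is a reduced word for $u$, then the roots $s_1\cdots s_{k-1}(\alpha_{s_k})$, $1\le k\le p$, are distinct and form the inversion set $\{\gamma>0:u^{-1}\gamma<0\}$ of $u$.
\item[(F4)] $\ell(w_\circ)=N$, $w_\circ^2=1$, $w_\circ\Phi^+=-\Phi^+$, and $\ell(w_\circ x)=\ell(xw_\circ)=N-\ell(x)$. The map $\psi(s)=w_\circ sw_\circ$ is an involution of $\mathcal S$, and $w_\circ(\alpha_s)=-\alpha_{\psi(s)}$.
\item[(F5)] Call $f\in V$ \emph{generic} if $(f,\gamma)\ne0$ for all $\gamma\in\Phi$. The generic vectors form a dense open set, whose connected components are the \emph{chambers}. The group $W$ acts simply transitively on the chambers. The dominant chamber is $D=\{x:(x,\alpha_t)>0\text{ for all }t\}$, and $w_\circ D=-D$. Any two chambers are joined by a sequence of chambers in which consecutive ones are \emph{adjacent}: their closures share a point $f_0$ that is orthogonal to exactly one pair of roots $\pm\gamma$, and they lie on opposite sides of $\gamma^\perp$.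
\item[(F6)] The \emph{Coxeter graph} $\Gamma$ has vertex set $\mathcal S$ and an edge between any two non-commuting letters. It is a forest. (If $s_1,\dots,s_k$ formed a cycle, the unit vectors $e_i=\alpha_{s_i}/|\alpha_{s_i}|$ would have $(e_i,e_j)\le-\frac12$ along its $k$ edges, whence $|e_1+\dots+e_k|^2\le k-k=0$.)
\end{enumerate}
For $K\subseteq\mathcal S$ let $W_K$ be the subgroup generated by $K$. If $x\in W_{\mathcal S\setminus s}$, then $x\omega_s=\omega_s$ by \eqref{eq:omega}, so the coefficient of $\alpha_s$ in $x(\alpha_s)$ is $(x\alpha_s,\omega_s)=1$. Hence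
\begin{equation}\label{eq:parabolic}
x(\alpha_s)>0\quad\text{and}\quad \ell(xs)=\ell(x)+1\qquad(x\in W_{\mathcal S\setminus s}).
\end{equation}
In particular a word with distinct letters is reduced, and a word with product $w_\circ$ contains every letter, because $w_\circ(\alpha_s)<0$. We also use that a word with $N$ letters and product $w_\circ$ is reduced.

Finally, $aqa^{-1}=\sigma_{a(\alpha_q)}$ for $a\in W$ and $q\in\mathcal S$, so that
\begin{equation}\label{eq:insert}
a\,q\,b=\sigma_{a(\alpha_q)}\,a\,b\qquad(a,b\in W).
\end{equation}
This explains the root function: putting the letter $q_k$, $k\in I$, back into the subword on $[m]\setminus I$ multiplies its product on the left by $\sigma_{\mathrm r(I,k)}$.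

\subsection*{Commutations}
Suppose that $q_k\ne q_{k+1}$ commute and are swapped. Exchanging the labels $k$ and $k+1$ identifies the facets of the two words, and it preserves the root function because $q_k(\alpha_{q_{k+1}})=\alpha_{q_{k+1}}$ and $q_{k+1}(\alpha_{q_k})=\alpha_{q_k}$. So \emph{admissibility and the product $\Pi(\mathrm Q)$ are invariant under commutation equivalence}.

\begin{lemma}[Commutation criterion]\label{lem:comm}
Let $\mathrm X$ and $\mathrm Y$ be words in which every letter occurs equally often, and whose subwords on the letters $\{s,t\}$ agree for every edge $st$ of $\Gamma$. Then $\mathrm X$ and $\mathrm Y$ are commutation equivalent.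
\end{lemma}

\begin{proof}
Induct on the common length. Let $y$ be the first letter of $\mathrm Y$. If a letter $z$ not commuting with $y$ preceded the first $y$ in $\mathrm X$, the subword on $\{y,z\}$ would start with $z$ in $\mathrm X$ and with $y$ in $\mathrm Y$. So the first $y$ of $\mathrm X$ can be moved to the front by commutations. Deleting the initial $y$ from both words preserves the hypotheses.
\end{proof}

\subsection*{Flips}
Let $I$ be a facet. By (F3) and (F4), $k\mapsto\mathrm r(I,k)$ is a bijection from $[m]\setminus I$ onto $\Phi^+$. So for $i\in I$ there is a unique $j\notin I$ with $\mathrm r(I,j)=\pm\mathrm r(I,i)$. The set $I'=(I\setminus\{i\})\cup\{j\}$ is the \emph{flip of $I$ at $i$}.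

\begin{lemma}\label{lem:flip}
Let $I$, $i$, $j$, $I'$ be as above and $\beta=\mathrm r(I,i)$.
\begin{enumerate}
\item[(a)] If $\beta>0$ then $j>i$, and if $\beta<0$ then $j<i$.
\item[(b)] $I'$ is a facet.
\item[(c)] $\mathrm r(I',k)=\sigma_\beta\,\mathrm r(I,k)$ if $\min(i,j)<k\le\max(i,j)$, and $\mathrm r(I',k)=\mathrm r(I,k)$ otherwise.
\item[(d)] $\mathrm r(I',j)=-\beta$, and the flip of $I'$ at $j$ is $I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $a=w(I,i)$. By (F3), the roots $\mathrm r(I,k)$ with $k\notin I$ and $k<i$ are the inversions of $a$. Since $a^{-1}\beta=\alpha_{q_i}>0$, the positive root among $\pm\beta$ is an inversion of $a$ exactly when it is $-\beta$.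

(b), (c) Let $J=I\cup\{j\}=I'\cup\{i\}$. We have $\mathrm r(J,j)=\mathrm r(I,j)=\pm\beta$, so \eqref{eq:insert} gives $w(I,k)=\sigma_\beta w(J,k)$ for $k>j$, while $w(I,k)=w(J,k)$ for $k\le j$. Taking $k=i$ we find $\mathrm r(J,i)=\pm\beta$, so in the same way $w(I',k)=\sigma_\beta w(J,k)$ for $k>i$ and $w(I',k)=w(J,k)$ for $k\le i$. Comparing, $w(I',k)=\sigma_\beta w(I,k)$ for $\min(i,j)<k\le\max(i,j)$ and $w(I',k)=w(I,k)$ otherwise. This is (c). For $k=m+1$ it says that the $N$ letters outside $I'$ have product $w_\circ$, which is (b).

(d) If $\beta>0$, then $i<j$ and $\mathrm r(I',j)=\sigma_\beta\beta=-\beta$. If $\beta<0$, then $j<i$ and $\mathrm r(I',j)=\mathrm r(I,j)=-\beta$. By (c), $\mathrm r(I',i)=\pm\beta$, and $i\notin I'$, so the flip of $I'$ at $j$ brings in $i$.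
\end{proof}

\begin{lemma}\label{lem:connected}
If $\mathcal{SC}(\mathrm Q)$ is spherical, there is exactly one facet all of whose roots are positive, and every facet is connected to it by a sequence of flips.
\end{lemma}

\begin{proof}
A flip at a position with negative root lowers the sum of the positions in the facet, by Lemma~\ref{lem:flip}(a). So from any facet finitely many flips lead to a facet with all roots positive.

For uniqueness let $I$ be such a facet, and let $v_k$ be the product of the letters at positions $>k$ not in $I$. If $k\notin I$, then $\ell(q_kv_k)>\ell(v_k)$, since the complement of $I$ is a reduced word. If $k\in I$, put $u=w(I,k)$. Then $uv_k=w_\circ$ and $u(\alpha_{q_k})>0$, so $q_kv_k=(uq_k)^{-1}w_\circ$ has length $N-\ell(uq_k)=N-\ell(u)-1=\ell(v_k)-1$. Thus $k\in I$ if and only if $\ell(q_kv_k)<\ell(v_k)$. As $v_k$ depends only on $I\cap\{k+1,\dots,m\}$, this determines $I$ by descending induction on $k$.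
\end{proof}

\begin{lemma}\label{lem:size}
Let $\mathcal{SC}(\mathrm Q)$ be spherical.
\begin{enumerate}
\item[(a)] The subspace $U=\operatorname{span}\mathrm R(I)$ does not depend on the facet $I$. If $\mathrm R(I)$ is linearly independent for one facet, then $\mathcal{SC}(\mathrm Q)$ is root-independent.
\item[(b)] If $\mathcal{SC}(\mathrm Q)$ is root-independent, then $m\le N+n$; in particular it has at most $N+n$ vertices.
\item[(c)] If $\mathcal{SC}(\mathrm Q)$ is of full support, then $U=V$ and $m\ge N+n$.
\item[(d)] If $\mathrm Q$ is admissible, then $m=N+n$ and $\mathrm R(I)$ is a basis of $V$ for every facet $I$.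
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In a flip, $\beta\in\mathrm R(I)$ is replaced by $-\beta$ and every other root changes by a multiple of $\beta$, so the span is preserved. By Lemma~\ref{lem:connected} it is the same for all facets. All $\mathrm R(I)$ have $m-N$ elements, so each of them is independent exactly when $\dim U=m-N$.

(b) We have $m-N=\dim U\le n$.

(c) Fix $k\in[m]$. By Lemma~\ref{lem:flip}(c), a flip changes $\mathrm r(\cdot,k)$ by a multiple of a root in $U$, so the class of $\mathrm r(I,k)$ modulo $U$ is the same for all facets $I$. If $k$ lies in a facet $J$, then $\mathrm r(J,k)\in U$ and this class is zero. Under full support, therefore, $\mathrm r(I,k)\in U$ for all $I$ and $k$. For fixed $I$ these roots include $\Phi^+$, so $U=V$ and $m-N\ge n$.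

(d) Combine (b) and (c).
\end{proof}

\section{Sorting words and nestedness}\label{sec:sorting}

Let $\mathrm c$ be a Coxeter word, and for $K\subseteq\mathcal S$ let $\mathrm c_K$ be its subword on the letters in $K$.

The sorting word is computed greedily. A reduced word for $u$ extends to a reduced word for $w_\circ$ by appending a reduced word for $u^{-1}w_\circ$, which has length $N-\ell(u)$, and every word in $\mathcal S$ is a subword of every tail of $\mathrm c^\infty$. So a finite choice of positions of $\mathrm c^\infty$ can be completed, by later positions, to a reduced word for $w_\circ$ if and only if it is reduced. The lexicographically first choice therefore arises as follows: \emph{read $\mathrm c^\infty$ from the left, and use a letter if and only if it increases the length of the product of the letters used so far.} Let $K_i=K_i(\mathrm c)$ be the set of letters used in the $i$-th copy of $\mathrm c$. Then $K_i=\emptyset$ for large $i$, and $\mathrm w_\circ(\mathrm c)=\mathrm c_{K_1}\mathrm c_{K_2}\cdots$.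

\begin{definition}
The Coxeter word $\mathrm c$ is \emph{nested} if $K_1(\mathrm c)\supseteq K_2(\mathrm c)\supseteq\cdots$.
\end{definition}

For $\mathrm c=st$ in type $A_2$ we have $K_1=\{s,t\}$, $K_2=\{s\}$, and $K_i=\emptyset$ for $i\ge3$. Nestedness of $\mathrm c$ says that $w_\circ$ is $c$-sortable, which is a theorem of N.~Reading; Section~\ref{sec:nested} gives a self-contained proof. Until then nestedness is a hypothesis or a conclusion, and is stated as such.

\begin{lemma}\label{lem:Kcomm}
If the Coxeter words $\mathrm c$ and $\mathrm c'$ are commutation equivalent, then $K_i(\mathrm c)=K_i(\mathrm c')$ for all $i$.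
\end{lemma}

\begin{proof}
It suffices to swap two consecutive commuting letters $a,b$ of $\mathrm c$. Run the two greedy procedures in parallel, and suppose that both arrive at a copy of the pair with the same product $u$. Since $ua(\alpha_b)=u(\alpha_b)$ and $ub(\alpha_a)=u(\alpha_a)$, in either order $a$ is used if and only if $u(\alpha_a)>0$, and $b$ is used if and only if $u(\alpha_b)>0$. The products after the pair agree again.
\end{proof}

The next lemma recognizes the sorting word without running the greedy procedure: a nested shape is enough.

\begin{lemma}\label{lem:recognize}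
If $L_1\supseteq\dots\supseteq L_d$ are subsets of $\mathcal S$ and $\mathrm c_{L_1}\cdots\mathrm c_{L_d}$ is a reduced word for $w_\circ$, then this word is $\mathrm w_\circ(\mathrm c)$, with $K_i=L_i$ for $i\le d$ and $K_i=\emptyset$ for $i>d$. In particular $\mathrm c$ is nested.
\end{lemma}

\begin{proof}
Put $L_i=\emptyset$ for $i>d$ and place $\mathrm c_{L_i}$ in the $i$-th copy of $\mathrm c$. We show that this choice of positions obeys the greedy rule. A chosen letter increases the length because the word is reduced. Consider a letter $s$ of the $i$-th copy with $s\notin L_i$. Let $u$ and $v$ be the products of the chosen letters before and after it, so that $uv=w_\circ$. Since $s\notin L_j$ for $j\ge i$, we have $v\in W_{\mathcal S\setminus s}$. By (F4) and \eqref{eq:parabolic},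
\[
\ell(us)=\ell(w_\circ v^{-1}s)=N-\ell(v^{-1}s)=N-\ell(v)-1=\ell(u)-1 ,
\]
so the greedy rule skips this letter as well.
\end{proof}

\begin{proposition}\label{prop:nested-adm}
If $\mathrm c$ is nested, then $\mathrm Q=\mathrm c\,\mathrm w_\circ(\mathrm c)$ is admissible.
\end{proposition}

\begin{proof}
The set $I=\{1,\dots,n\}$ is a facet with $\mathrm R(I)=\Delta$. So $\mathcal{SC}(\mathrm Q)$ is spherical, it is root-independent by Lemma~\ref{lem:size}(a), and the positions $1,\dots,n$ are supported.

Consider a letter $q$ of $\mathrm w_\circ(\mathrm c)=\mathrm c_{K_1}\cdots\mathrm c_{K_r}$, lying in the block $\mathrm c_{K_i}=\mathrm d\,q\,\mathrm e$. Put $\mathrm A=\mathrm c_{K_1}\cdots\mathrm c_{K_{i-1}}$ and $\mathrm B=\mathrm c_{K_{i+1}}\cdots\mathrm c_{K_r}$. Deleting this letter from $\mathrm Q$ leaves $\mathrm c\,\mathrm A\,\mathrm d\,\mathrm e\,\mathrm B$, and we must find a reduced word for $w_\circ$ in it. Nestedness lets us move the initial part of the sorting word one block to the left: $\mathrm c_{K_1}$ is a subword of $\mathrm c$ and $\mathrm c_{K_{l+1}}$ is a subword of $\mathrm c_{K_l}$,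 so $\mathrm c_{K_1}\cdots\mathrm c_{K_i}$ is a subword of $\mathrm c\,\mathrm c_{K_1}\cdots\mathrm c_{K_{i-1}}=\mathrm c\,\mathrm A$, and so is its prefix $\mathrm A\,\mathrm d\,q$. Hence $\mathrm c\,\mathrm A\,\mathrm d\,\mathrm e\,\mathrm B$ contains $\mathrm A\,\mathrm d\,q\,\mathrm e\,\mathrm B=\mathrm w_\circ(\mathrm c)$, and the position is supported.
\end{proof}

\section{The vectors $\rho_i$ and the first letter}\label{sec:fan}

This section proves features (a) and (b) of Example~\ref{ex:pentagon} in general and deduces that $\rho_1=\omega_{q_1}$.

\subsection*{The cones of the facets}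
For a facet $I$ let $D(I)=\{x\in V:(x,\mathrm r(I,i))>0\text{ for all }i\in I\}$. Lemma~\ref{lem:connected} says that a vector of the dominant chamber lies in exactly one of these open cones. The next lemma extends this to all chambers by crossing one wall at a time. It does not assume full support, which matters because we shall apply it to the word $q_2\cdots q_m$.

\begin{lemma}\label{lem:cones}
Let $\mathcal{SC}(\mathrm Q)$ be spherical and root-independent. Every generic $f\in V$ lies in $D(I)$ for exactly one facet $I$.
\end{lemma}

\begin{proof}
Let $\nu(f)$ be the number of facets $I$ with $f\in D(I)$. It depends only on the chamber of $f$. For $f\in D$ the condition $f\in D(I)$ means that all roots of $I$ are positive, so $\nu(f)=1$ by Lemma~\ref{lem:connected}. By (F5) it suffices to show $\nu(f_-)=\nu(f_+)$ for $f_-,f_+$ in adjacent chambers. Let $f_0$ and $\gamma$ be as in (F5), with $(f_-,\gamma)>0>(f_+,\gamma)$. On every root other than $\pm\gamma$, the vectors $f_-,f_0,f_+$ have the same sign.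

If $\mathrm R(I)$ contains neither $\gamma$ nor $-\gamma$, then $f_-\in D(I)$ if and only if $f_+\in D(I)$. Now let $f_-\in D(I)$ with $\gamma$ or $-\gamma$ in $\mathrm R(I)$. Then $-\gamma\notin\mathrm R(I)$, and by root-independence $\gamma$ occurs at exactly one position $i\in I$. Let $I'\ni j$ be the flip of $I$ at $i$. Then $\mathrm r(I',j)=-\gamma$ is positive on $f_+$. For $l\in I\cap I'$ the root $\mathrm r(I',l)$ is $\mathrm r(I,l)$ or $\sigma_\gamma\mathrm r(I,l)$. In both cases it differs from $\pm\gamma$, and since $\sigma_\gamma f_0=f_0$ it satisfies $(f_0,\mathrm r(I',l))=(f_0,\mathrm r(I,l))>0$; so it is positive on $f_+$. Hence $f_+\in D(I')$ and $-\gamma\in\mathrm R(I')$. Exchanging the roles of $(f_-,\gamma)$ and $(f_+,-\gamma)$ gives a map in the other direction, and the two maps are mutually inverse by Lemma~\ref{lem:flip}(d). Thus $\nu(f_-)=\nu(f_+)$.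
\end{proof}

\subsection*{The vectors $\rho_i$}
\emph{For the rest of this section $\mathrm Q$ is admissible.} Then $\mathrm R(I)$ is a basis of $V$ for each facet $I$ by Lemma~\ref{lem:size}(d), and we want to show that the dual vectors depend only on the position. For this we need objects that do not refer to a facet. The root function of the empty set provides them: put
\[
C=\Pi(\mathrm Q)\,w_\circ,\qquad \beta_j=\mathrm r(\emptyset,j)=q_1\cdots q_{j-1}(\alpha_{q_j})\quad(j\in[m]).
\]
To compare them with a facet $I=\{i_1<\dots<i_n\}$, write $r_a=\mathrm r(I,i_a)$ and $\sigma_a=\sigma_{r_a}$. Remove the letters at $i_1,i_2,\dots$ from the word $q_1\cdots q_{j-1}$, in this order. When the letter at $i_a$ is removed, the product of the letters still standing before it is $w(I,i_a)$, so \eqref{eq:insert} produces the factor $\sigma_a$. Hence $q_1\cdots q_{j-1}=\sigma_1\cdots\sigma_e\,w(I,j)$ with $e=e(j)=\#\{a:i_a<j\}$, for $1\le j\le m+1$. Since $w(I,m+1)=w_\circ$, we obtain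
\begin{equation}\label{eq:C}
C=\sigma_1\cdots\sigma_n,\qquad \beta_j=\sigma_1\cdots\sigma_{e(j)}\,\mathrm r(I,j)\quad(j\in[m]).
\end{equation}

\begin{lemma}\label{lem:rho}
The map $1-C$ is invertible. Put $\rho_j=(1-C)^{-1}\beta_j^\vee$ for $j\in[m]$. For every facet $I$, the vectors $\rho_i$, $i\in I$, form the basis dual to $\mathrm R(I)$: $(\rho_i,\mathrm r(I,k))=\delta_{ik}$ for $i,k\in I$.
\end{lemma}

\begin{proof}
Let $\rho$ be the vector with $(\rho,r_b)=\delta_{ab}$ for all $b$. Then $\sigma_b\rho=\rho$ for $b\ne a$ and $\sigma_a\rho=\rho-r_a^\vee$. As $e(i_a)=a-1$, \eqref{eq:C} gives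
\[
C\rho=\sigma_1\cdots\sigma_a\rho=\sigma_1\cdots\sigma_{a-1}(\rho-r_a^\vee)=\rho-\beta_{i_a}^\vee .
\]
So $(1-C)\rho=\beta_{i_a}^\vee$, and the image of $1-C$ contains $\beta_{i_1},\dots,\beta_{i_n}$. These are independent, because $\beta_{i_a}\in r_a+\operatorname{span}(r_1,\dots,r_{a-1})$ by \eqref{eq:C}. Hence $1-C$ is invertible and $\rho=\rho_{i_a}$.
\end{proof}

Consequently $D(I)$ consists of the combinations $\sum_{i\in I}\lambda_i\rho_i$ with all $\lambda_i>0$, and by full support every $\rho_j$ spans an edge of one of these cones.

\subsection*{The first vector}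
Let $s=q_1$. For a facet $I\ni1$ we have $\mathrm r(I,1)=\alpha_s$, so $(\rho_1,\alpha_s)=1$, and $\rho_1$ is orthogonal to $n-1$ independent roots. This does not yet single out $\omega_s$, as Example~\ref{ex:unsupported} shows. What is missing is that $\rho_1$ pairs nonnegatively with all positive roots. We get these $N$ inequalities from an adjointness relation that turns $(\rho_1,\mathrm r(I,j))$ into $-(\rho_j,\alpha_s)$, up to a positive factor; the sign of the latter is visible in Figure~\ref{fig:fan}, where no ray other than $\rho_1$ enters the open shaded half-plane.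

\begin{lemma}\label{lem:halfspace}
Let $s=q_1$. Then $(\rho_j,\alpha_s)\le0$ for all $j\in[m]\setminus\{1\}$.
\end{lemma}

\begin{proof}
By full support there is a facet $J\ni j$. If $1\in J$, then $(\rho_j,\alpha_s)=(\rho_j,\mathrm r(J,1))=0$. Let $1\notin J$ and suppose $(\rho_j,\alpha_s)>0$. The open set $D(J)\cap\{x:(x,\alpha_s)>0\}$ contains $\rho_j+\varepsilon\sum_{i\in J}\rho_i$ for small $\varepsilon>0$, so it is nonempty and contains a generic vector $f$.

Consider the word $q_2\cdots q_m$, with positions $2,\dots,m$. Its facets are the sets $I\setminus\{1\}$ for the facets $I\ni1$ of $\mathcal{SC}(\mathrm Q)$, with the same roots. Its subword complex is spherical because position $1$ is supported, and it is root-independent. Lemma~\ref{lem:cones}, applied to this word, gives a facet $I\ni1$ of $\mathcal{SC}(\mathrm Q)$ with $(f,\mathrm r(I,i))>0$ for $i\in I\setminus\{1\}$. Also $(f,\mathrm r(I,1))=(f,\alpha_s)>0$. So $f\in D(I)\cap D(J)$, and Lemma~\ref{lem:cones} for $\mathrm Q$ gives $I=J$, contradicting $1\notin J$.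
\end{proof}

\begin{proposition}\label{prop:first}
Let $\mathrm Q$ be admissible and $s=q_1$. Then $\rho_1=\omega_s$ and $C\omega_s=s\,\omega_s$.
\end{proposition}

\begin{proof}
Fix a facet $I=\{1=i_1<\dots<i_n\}$ and $j\notin I$, and let $e=e(j)\ge1$. Put $\kappa=(\alpha_s,\alpha_s)/2>0$, so that $\alpha_s=\kappa\beta_1^\vee=\kappa(1-C)\rho_1$. The adjoint of $1-C$ is $1-C^{-1}=-C^{-1}(1-C)$, so
\[
(\rho_j,\alpha_s)=\kappa\,\bigl((1-C^{-1})\rho_j,\rho_1\bigr)=-\kappa\,\bigl(C^{-1}\beta_j^\vee,\rho_1\bigr).
\]
By \eqref{eq:C}, $C^{-1}\beta_j^\vee=\sigma_n\cdots\sigma_{e+1}\,\mathrm r(I,j)^\vee$. The reflections $\sigma_b$ with $b\ge2$ fix $\rho_1$, and $e+1\ge2$. Therefore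
\[
(\rho_j,\alpha_s)=-\kappa\,\bigl(\mathrm r(I,j)^\vee,\rho_1\bigr),
\]
and Lemma~\ref{lem:halfspace} gives $(\rho_1,\mathrm r(I,j))\ge0$. As $j$ runs over $[m]\setminus I$, the root $\mathrm r(I,j)$ runs over $\Phi^+$. Hence $x_t:=(\rho_1,\alpha_t)\ge0$ for all $t\in\mathcal S$, and $x_s=1$.

A positive root $\sum_tc_t\alpha_t$ orthogonal to $\rho_1$ satisfies $\sum_tc_tx_t=0$ with all terms nonnegative, so it lies in the span of the $\alpha_t$ with $x_t=0$. This span contains the $n-1$ independent roots $r_2,\dots,r_n$, each of which is orthogonal to $\rho_1$ and positive up to sign. So at least $n-1$ of the $x_t$ vanish; since $x_s=1$, we get $\rho_1=\omega_s$. Finally $(1-C)\omega_s=\beta_1^\vee=\alpha_s^\vee$, which by \eqref{eq:omega} says $C\omega_s=s\omega_s$.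
\end{proof}

\begin{remark}
Lemma~\ref{lem:halfspace} is needed for every $j\notin I$, one for each positive root, and this is where full support is used most strongly. For $\mathrm Q=stsst$ we have $C=ts$ and $\beta_2=\alpha_s+\alpha_t=(1-C)\omega_s$. The vector $(1-C)^{-1}\beta_2^\vee=\omega_s$ at the unsupported position $2$ pairs to $1$ with $\alpha_s$, and correspondingly $\rho_1=\omega_s-\omega_t$ is negative on $\mathrm r(\{1,3\},2)=\alpha_t$.
\end{remark}

\section{Rotation and alternation}\label{sec:alt}

Proposition~\ref{prop:first} concerns only the first letter. To use it at every position we rotate the word, with the twist $\psi$ of (F4).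

\begin{lemma}[Rotation]\label{lem:rotate}
If $\mathrm Q=q_1q_2\cdots q_m$ is admissible, then so is $\mathrm Q'=q_2\cdots q_m\,\psi(q_1)$, and $\Pi(\mathrm Q')w_\circ=q_1\,\Pi(\mathrm Q)w_\circ\,q_1$.
\end{lemma}

\begin{proof}
Match the positions of $\mathrm Q$ with those of $\mathrm Q'$ by $k\mapsto k-1$ for $k\ge2$ and $1\mapsto m$. Let $I\subseteq[m]$ have $m-N$ elements and let $I'$ be its image. If $1\in I$, the complements of $I$ and $I'$ spell the same word. If $1\notin I$, they spell $q_1\mathrm v$ and $\mathrm v\,\psi(q_1)$ for some word $\mathrm v$, and each of these has product $w_\circ$ if and only if $\Pi(\mathrm v)=q_1w_\circ=w_\circ\psi(q_1)$. So $I$ is a facet of $\mathcal{SC}(\mathrm Q)$ if and only if $I'$ is a facet of $\mathcal{SC}(\mathrm Q')$, and sphericity and full support carry over.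

Let $I$ be a facet. If $1\notin I$, every prefix product loses its first letter $q_1$, so the roots of $I'$ are the images under $q_1$ of those of $I$. If $1\in I$, the roots at the positions $k\ge2$ are unchanged, and $\mathrm r(I,1)=\alpha_{q_1}$ is replaced by $w_\circ(\alpha_{\psi(q_1)})=-\alpha_{q_1}$. Independence is preserved in both cases. Finally $\psi(q_1)w_\circ=w_\circ q_1$ gives $\Pi(\mathrm Q')w_\circ=q_1\Pi(\mathrm Q)\psi(q_1)w_\circ=q_1\Pi(\mathrm Q)w_\circ q_1$.
\end{proof}

Let $\mathrm Q$ be admissible and $C=\Pi(\mathrm Q)w_\circ$. Extend $\mathrm Q$ to an infinite word by $q_{j+m}=\psi(q_j)$. Put $P_p=q_1\cdots q_p\in W$ for $p\ge0$, and extend the earlier definitions to all $j\ge1$ by $\beta_j=P_{j-1}(\alpha_{q_j})$ and $\rho_j=(1-C)^{-1}\beta_j^\vee$. We can now prove feature (c) of Example~\ref{ex:pentagon}.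

\begin{proposition}\label{prop:weights}
Let $\mathrm Q$ be admissible.
\begin{enumerate}
\item[(a)] $\rho_j=P_{j-1}\,\omega_{q_j}$ for all $j\ge1$.
\item[(b)] If exactly $k$ of the letters $q_1,\dots,q_p$ equal $t$, then $P_p\,\omega_t=C^k\omega_t$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:rotate} and induction, the word $q_j\cdots q_{j+m-1}$ is admissible for every $j\ge1$, and its product times $w_\circ$ is $P_{j-1}^{-1}CP_{j-1}$. Proposition~\ref{prop:first} for this word gives $P_{j-1}^{-1}CP_{j-1}\,\omega_{q_j}=q_j\,\omega_{q_j}$, that is,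
\begin{equation}\label{eq:step}
C\,P_{j-1}\,\omega_{q_j}=P_j\,\omega_{q_j}.
\end{equation}
Hence $(1-C)P_{j-1}\omega_{q_j}=P_{j-1}(\omega_{q_j}-q_j\omega_{q_j})=P_{j-1}\alpha_{q_j}^\vee=\beta_j^\vee$, which is (a). For (b), induct on $p$: the vector $P_p\omega_t$ equals $P_{p-1}\omega_t$ if $q_p\ne t$, by \eqref{eq:omega}, and equals $CP_{p-1}\omega_t$ if $q_p=t$, by \eqref{eq:step}.
\end{proof}

Next comes feature (d). The relation among the $\rho_j$ is the image under $(1-C)^{-1}$ of a telescoping identity among the $\beta_j^\vee$ that holds for any word. It becomes a constraint only through Proposition~\ref{prop:weights}(a), which gives a second, independent description of the $\rho_j$. For $s\ne t$ in $\mathcal S$ put $b_{st}=-(\alpha_s^\vee,\alpha_t)\ge0$; by (F1), $b_{st}>0$ if and only if $s$ and $t$ do not commute.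

\begin{lemma}[Alternation]\label{lem:alt}
Let $\mathrm Q$ be admissible. In the infinite word, between two consecutive occurrences of a letter $s$, every letter not commuting with $s$ occurs exactly once.
\end{lemma}

\begin{proof}
Let $i<l$ be consecutive occurrences of $s$. For $i<j<l$ we have $q_j\alpha_s^\vee=\alpha_s^\vee+b_{sq_j}\alpha_{q_j}^\vee$, so $P_j\alpha_s^\vee-P_{j-1}\alpha_s^\vee=b_{sq_j}\beta_j^\vee$. We sum over $j$ and use $P_{l-1}\alpha_s^\vee=\beta_l^\vee$ and $P_i\alpha_s^\vee=P_{i-1}s\alpha_s^\vee=-\beta_i^\vee$. This gives $\beta_i^\vee+\beta_l^\vee=\sum_{i<j<l}b_{sq_j}\beta_j^\vee$, and hence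
\begin{equation}\label{eq:relation}
\rho_i+\rho_l=\sum_{i<j<l}b_{sq_j}\,\rho_j .
\end{equation}
For $i<j\le l$ let $x_j=q_{i+1}\cdots q_{j-1}\in W_{\mathcal S\setminus s}$, so that $P_{j-1}=P_ix_j$. By Proposition~\ref{prop:weights}(a), $P_i^{-1}\rho_i=s\omega_s$, $P_i^{-1}\rho_l=x_l\omega_s=\omega_s$ and $P_i^{-1}\rho_j=x_j\omega_{q_j}$. Applying $P_i^{-1}$ to \eqref{eq:relation} yields
\begin{equation}\label{eq:relation2}
2\omega_s-\alpha_s^\vee=\sum_{i<j<l}b_{sq_j}\,x_j\,\omega_{q_j}.
\end{equation}

Let $t$ be a letter not commuting with $s$, and suppose that $t$ does not occur between $i$ and $l$. We pair \eqref{eq:relation2} with $\alpha_t$. The left side gives $b_{st}>0$. On the right, the obstacle is the factor $x_j$, and the shape of the Coxeter graph removes it. Let $K$ be the vertex set of the connected component of $\Gamma\setminus\{s\}$ containing $t$, and $V_K=\operatorname{span}(\alpha_u:u\in K)$. The reflections $u\in K$ preserve $V_K$, and the reflections $u\in\mathcal S\setminus(K\cup\{s\})$ commute with all of $K$ and so fix $V_K$ pointwise. Thus $x_j^{-1}\alpha_t\in V_K$. Since $\Gamma$ is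 a forest, $t$ is the only neighbor of $s$ in $K$: a second one, joined to $t$ by a path in $K$, would close a cycle through $s$. A term with $b_{sq_j}>0$ has $q_j$ a neighbor of $s$ different from $t$, so $q_j\notin K$ and $\omega_{q_j}$ is orthogonal to $V_K$. Hence $(x_j\omega_{q_j},\alpha_t)=(\omega_{q_j},x_j^{-1}\alpha_t)=0$ for every such term, and we obtain $b_{st}=0$, a contradiction.

So $t$ occurs at least once between $i$ and $l$. If it occurred twice, two consecutive occurrences of $t$ would have no $s$ between them, contradicting what we just proved with $s$ and $t$ exchanged.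
\end{proof}

\begin{proposition}\label{prop:2to1}
Let $\mathrm Q$ be admissible, and let $\mathrm c$ be the Coxeter word that lists $\mathcal S$ in the order of first occurrence in $\mathrm Q$. Then $\mathrm c$ is nested and $\mathrm Q$ is commutation equivalent to $\mathrm c\,\mathrm w_\circ(\mathrm c)$. In particular, $(2)\Rightarrow(1)$ in Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
Every letter occurs in $\mathrm Q$, since $\mathrm Q$ contains a word with product $w_\circ$. Let $n_t\ge1$ be the number of occurrences of $t$ in $\mathrm Q$, let $r=\max_tn_t$ and $M_i=\{t:n_t\ge i\}$, so that $\mathcal S=M_1\supseteq M_2\supseteq\dots\supseteq M_r$. Let $\mathrm Q''=\mathrm c_{M_1}\mathrm c_{M_2}\cdots\mathrm c_{M_r}$. Every letter occurs equally often in $\mathrm Q$ and $\mathrm Q''$. Let $st$ be an edge of $\Gamma$ with $s$ before $t$ in $\mathrm c$. By Lemma~\ref{lem:alt}, the subword of $\mathrm Q$ on $\{s,t\}$ alternates, and it starts with $s$; so $n_t\le n_s\le n_t+1$. In $\mathrm Q''$ the $i$-th block contributes $st$ for $i\le n_t$, contributes $s$ for $n_t<i\le n_s$, and nothing afterwards.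 This is the same alternating word. By Lemma~\ref{lem:comm}, $\mathrm Q$ and $\mathrm Q''$ are commutation equivalent.

So $\mathrm Q''=\mathrm c\,\mathrm Y$, with $\mathrm Y=\mathrm c_{M_2}\cdots\mathrm c_{M_r}$, is admissible. Let $C=\Pi(\mathrm Q'')w_\circ$. The first $n$ letters of $\mathrm Q''$ contain each $t$ once, so Proposition~\ref{prop:weights}(b) for $\mathrm Q''$ with $p=n$ gives $\Pi(\mathrm c)\,\omega_t=C\omega_t$ for all $t$, that is, $C=\Pi(\mathrm c)$. Hence $\Pi(\mathrm Y)=\Pi(\mathrm c)^{-1}Cw_\circ=w_\circ$. By Lemma~\ref{lem:size}(d), $\mathrm Y$ has $m-n=N$ letters, so it is a reduced word for $w_\circ$. Lemma~\ref{lem:recognize} shows that $\mathrm Y=\mathrm w_\circ(\mathrm c)$ and that $\mathrm c$ is nested.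
\end{proof}

\section{Every Coxeter word is nested}\label{sec:nested}

By Proposition~\ref{prop:nested-adm}, the implication $(1)\Rightarrow(2)$ follows once every Coxeter word is known to be nested. We show that nestedness survives cyclic shifts, that cyclic shifts and commutations connect all Coxeter words, and that one Coxeter word is nested.

\begin{lemma}\label{lem:shift}
If the Coxeter word $\mathrm c=s\,\mathrm d$ is nested, then so is $\mathrm d\,s$.
\end{lemma}

\begin{proof}
The word $s\,\mathrm d\,\mathrm w_\circ(\mathrm c)$ is admissible by Proposition~\ref{prop:nested-adm}, hence so is $\mathrm d\,\mathrm w_\circ(\mathrm c)\,\psi(s)$ by Lemma~\ref{lem:rotate}. In this word the order of first occurrence is $\mathrm d\,s$, and Proposition~\ref{prop:2to1} applies.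
\end{proof}

A Coxeter word orients each edge of $\Gamma$ from the letter that comes first to the letter that comes second. Commutations do not change this orientation, and by Lemma~\ref{lem:comm} two Coxeter words with the same orientation are commutation equivalent.

\begin{lemma}\label{lem:connect}
Any two Coxeter words are related by commutations and cyclic shifts $s\,\mathrm d\mapsto\mathrm d\,s$.
\end{lemma}

\begin{proof}
It suffices to reverse, by these moves, the orientation of a single edge $ab$ of $\Gamma$ while keeping all others. Let $a$ come before $b$ in $\mathrm c$, and let $A$ be the vertex set of the component containing $a$ after the edge $ab$ is deleted from $\Gamma$. As $\Gamma$ is a forest, $b\notin A$, and $ab$ is the only edge between $A$ and $\mathcal S\setminus A$. So $\mathrm c$ and $\mathrm c_A\,\mathrm c_{\mathcal S\setminus A}$ induce the same orientation and are commutation equivalent. After $|A|$ cyclic shifts the latter word becomes $\mathrm c_{\mathcal S\setminus A}\,\mathrm c_A$, whose orientation differs exactly on the edge $ab$.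
\end{proof}

It remains to exhibit one nested word. By Lemma~\ref{lem:recognize} it is enough to find a reduced word for $w_\circ$ of nested shape. In rank two the alternating word of length $N$ does this, and it corresponds to walking through $N$ consecutive walls from $D$ to $-D$. In higher rank we find a plane on which the two halves of a suitable Coxeter word act as two reflections, and walk in that plane.

\begin{lemma}\label{lem:one}
Some Coxeter word is nested.
\end{lemma}

\begin{proof}
\emph{Reduction to connected $\Gamma$.} Let $\mathcal S_1,\dots,\mathcal S_\kappa$ be the components of $\Gamma$. Then $W$ is the direct product of the finite Coxeter groups $W_{\mathcal S_j}$. If $u=u_1\cdots u_\kappa$ with $u_j\in W_{\mathcal S_j}$ and $s\in\mathcal S_j$, then $u(\alpha_s)=u_j(\alpha_s)$, because the other factors fix the span of the $\alpha_t$, $t\in\mathcal S_j$. By (F2), the greedy procedure therefore treats the letters of $\mathcal S_j$ as the greedy procedure for $\mathrm c_{\mathcal S_j}$ in $W_{\mathcal S_j}$ does, and $K_i(\mathrm c)=\bigcup_jK_i(\mathrm c_{\mathcal S_j})$. So a concatenation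 of nested words for the components is nested, and we may assume that $\Gamma$ is a tree. If $n=1$, then $K_1=\mathcal S$ and $K_i=\emptyset$ for $i\ge2$. Let $n\ge2$.

\emph{The plane.} A tree with at least two vertices is bipartite with nonempty parts: $\mathcal S=\mathcal S_+\sqcup\mathcal S_-$, where the letters within each part commute. Let $\mathrm c_\pm$ be a word listing $\mathcal S_\pm$ and $c_\pm=\Pi(\mathrm c_\pm)$. Put $e_t=\alpha_t/|\alpha_t|$, and let $(\theta_t)$ be the basis dual to $(e_t)$. The vectors $e_t$, $t\in\mathcal S_+$, are orthonormal, so $c_+y=y-2\sum_{t\in\mathcal S_+}(y,e_t)e_t$.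

Let $M$ be the symmetric matrix with $M_{ut}=-2(e_u,e_t)$ for $u\ne t$ and $M_{tt}=0$. Its entries are nonnegative, and $M_{ut}>0$ exactly for the edges $ut$ of the connected graph $\Gamma$. The Perron--Frobenius theorem gives an eigenvector $x=(x_t)$ with all $x_t>0$, say $Mx=\mu x$. Put $v_\pm=\sum_{t\in\mathcal S_\pm}x_t\theta_t$; these vectors are independent and span a plane $P$. Let $z=\sum_{t\in\mathcal S_+}x_te_t$. For $u\in\mathcal S_+$ we have $(z,e_u)=x_u$. For $u\in\mathcal S_-$ we have $M_{ut}=0$ when $t\in\mathcal S_-$, so $(z,e_u)=-\frac12\sum_{t\in\mathcal S_+}M_{ut}x_t=-\frac12(Mx)_u=-\frac\mu2x_u$. Hence $z=v_+-\frac\mu2v_-$, and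
\[
c_+v_-=v_-,\qquad c_+v_+=v_+-2z=-v_++\mu v_- .
\]
So $c_+$ preserves $P$; it acts on $P$ as an orthogonal map that fixes $v_-$ and is not the identity, that is, as the reflection in the line $\mathbb Rv_-$. Exchanging the signs, $c_-$ acts on $P$ as the reflection in $\mathbb Rv_+$.

\emph{The walk.} Since $(av_++bv_-,e_t)$ is $ax_t$ for $t\in\mathcal S_+$ and $bx_t$ for $t\in\mathcal S_-$, the set $D_0=D\cap P$ is the open sector $\{av_++bv_-:a,b>0\}$. Use polar coordinates on $P$ in which $v_+$ has angle $0$ and $v_-$ has angle $\varphi\in(0,\pi)$. Let $\epsilon_k=+$ for odd $k$ and $\epsilon_k=-$ for even $k$, let $u_k=c_{\epsilon_1}\cdots c_{\epsilon_k}=c_+c_-c_+\cdots$, and for $k\ge1$ let $R_k$ be the ray through $u_{k-1}v_{-\epsilon_k}$. We claim that $u_kD_0$ is the sector of angles in $(k\varphi,(k+1)\varphi)$ and that $R_{k+1}$ has angle $(k+1)\varphi$, for all $k\ge0$. This holds for $k=0$. Let $k\ge1$. The sector $c_{\epsilon_k}D_0$ is the mirror image of $D_0$ in the line through $v_{-\epsilon_k}$. Applying $u_{k-1}$, which is orthogonal on $P$, we see that $u_kD_0$ is the mirror image of $u_{k-1}D_0$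 in the line through $R_k$; by induction it is the sector $(k\varphi,(k+1)\varphi)$. Its bounding rays pass through $u_kv_{-\epsilon_k}=u_{k-1}v_{-\epsilon_k}\in R_k$ and $u_kv_{\epsilon_k}=u_kv_{-\epsilon_{k+1}}\in R_{k+1}$, so $R_{k+1}$ has angle $(k+1)\varphi$.

Let $p\in D_0$ have angle $\varphi/2$, and let $k$ be the smallest integer with $(k+1)\varphi\ge\pi+\varphi/2$; then $\pi-\varphi/2\le k\varphi<\pi+\varphi/2$. The point $-p$ has angle $\pi+\varphi/2$, so it lies in the closure of $u_kD_0\subseteq u_kD$. It also lies in the open set $-D=w_\circ D$. Hence the chambers $u_kD$ and $w_\circ D$ meet, so they are equal, and $u_k=w_\circ$ by (F5). Then $u_kD_0=u_kD\cap P=-D_0$ is the sector $(\pi,\pi+\varphi)$, which together with $|k\varphi-\pi|\le\varphi/2$ forces $k\varphi=\pi$. The rays $R_1,\dots,R_k$ have angles $\varphi,2\varphi,\dots,k\varphi=\pi$, so they span distinct lines.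

\emph{The count.} For $1\le j\le k$, the hyperplanes $u_{j-1}(\alpha_t)^\perp$ with $t\in\mathcal S_{\epsilon_j}$ are distinct, and they contain $R_j$ because $(\alpha_t,v_{-\epsilon_j})=0$. No root hyperplane contains $P$, since $P$ meets $D$; so each root hyperplane meets $P$ in a single line, and hyperplanes belonging to different $j$ are distinct. Therefore the word $\mathrm c_+\mathrm c_-\mathrm c_+\cdots$ with $k$ factors has at most as many letters as there are root hyperplanes, namely $N=\ell(w_\circ)$. Its product is $w_\circ$, so it is a reduced word for $w_\circ$. With $\mathrm c=\mathrm c_+\mathrm c_-$ it has the form $\mathrm c_{L_1}\cdots\mathrm c_{L_d}$, where all $L_i$ equal $\mathcal S$ except that $L_d=\mathcal S_+$ if $k$ is odd. By Lemma~\ref{lem:recognize}, $\mathrm c$ is nested.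
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implication $(2)\Rightarrow(1)$ is Proposition~\ref{prop:2to1}. By Lemmas~\ref{lem:Kcomm} and~\ref{lem:shift}, nestedness is preserved by commutations and cyclic shifts, so Lemmas~\ref{lem:connect} and~\ref{lem:one} show that every Coxeter word $\mathrm c$ is nested. By Proposition~\ref{prop:nested-adm}, $\mathrm c\,\mathrm w_\circ(\mathrm c)$ is admissible, and admissibility is invariant under commutation equivalence. This is $(1)\Rightarrow(2)$.
\end{proof}

\section{Consequences}\label{sec:compl}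

By Lemma~\ref{lem:size}(b), a spherical root-independent subword complex has at most $N+n$ vertices. The words of Theorem~\ref{thm:main} are those that attain this bound.

\begin{corollary}\label{cor:extremal}
Statements $(1)$ and $(2)$ of Theorem~\ref{thm:main} are also equivalent to the following: $\mathcal{SC}(\mathrm Q)$ is spherical, root-independent, and has exactly $N+n$ vertices.
\end{corollary}

\begin{proof}
If $\mathrm Q$ is admissible, all of its $m=N+n$ positions are vertices. Conversely, if $\mathcal{SC}(\mathrm Q)$ is spherical and root-independent with $N+n$ vertices, then $N+n\le m\le N+n$ by Lemma~\ref{lem:size}(b), so every position is a vertex.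
\end{proof}

\begin{corollary}\label{cor:count}
If $\mathrm Q$ is commutation equivalent to $\mathrm c\,\mathrm w_\circ(\mathrm c)$, then $c=\Pi(\mathrm c)$ equals $\Pi(\mathrm Q)w_\circ$. The commutation classes of admissible words are in bijection with the Coxeter elements, and there are $2^{\,n-\kappa}$ of them, where $\kappa$ is the number of components of the Coxeter graph.
\end{corollary}

\begin{proof}
The product is a commutation invariant, so $\Pi(\mathrm Q)w_\circ=c\,w_\circ w_\circ=c$. By Theorem~\ref{thm:main}, $\mathrm Q\mapsto\Pi(\mathrm Q)w_\circ$ is therefore a surjection from commutation classes of admissible words onto Coxeter elements.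

For injectivity let $\mathrm c,\mathrm c'$ be Coxeter words with the same product. Both are reduced. By Matsumoto's theorem, two reduced words for the same element are related by braid moves, which replace an alternating factor $sts\cdots$ by $tst\cdots$, both of length $m_{st}$. A word with distinct letters admits only the moves with $m_{st}=2$, which keep the letters distinct; so $\mathrm c$ and $\mathrm c'$ are commutation equivalent. By Lemma~\ref{lem:Kcomm} they have the same sets $K_i$, and $\mathrm c_{K_i}$ and $\mathrm c'_{K_i}$ are commutation equivalent by Lemma~\ref{lem:comm}. Hence so are $\mathrm c\,\mathrm w_\circ(\mathrm c)$ and $\mathrm c'\,\mathrm w_\circ(\mathrm c')$.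

The same argument shows that Coxeter elements correspond to commutation classes of Coxeter words, hence to the orientations of $\Gamma$ induced by Coxeter words. The proof of Lemma~\ref{lem:connect} reverses any single edge, so all orientations occur. A forest with $n$ vertices and $\kappa$ components has $n-\kappa$ edges.
\end{proof}

\begin{corollary}\label{cor:rho}
Let $\mathrm Q$ be commutation equivalent to $\mathrm c\,\mathrm w_\circ(\mathrm c)$, let $c=\Pi(\mathrm c)$, and let $i$ be the position of the $k$-th occurrence of $t$ in $\mathrm Q$. Then $\rho_i=c^{\,k-1}\omega_t$; that is, for every facet $I\ni i$, the vector dual to $\mathrm r(I,i)$ in the basis dual to $\mathrm R(I)$ is $c^{\,k-1}\omega_t$.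
\end{corollary}

\begin{proof}
The word $\mathrm Q$ is admissible by Theorem~\ref{thm:main}, and $C=c$ by Corollary~\ref{cor:count}. Proposition~\ref{prop:weights} gives $\rho_i=P_{i-1}\omega_t=C^{k-1}\omega_t$, and Lemma~\ref{lem:rho} identifies $\rho_i$ with the dual vector.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JLS}
Dennis Jahn, Robert L\"owe and Christian Stump,
\emph{Minkowski decompositions for generalized associahedra of acyclic type},
arXiv:2005.14065 (2020).

\end{thebibliography}
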